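# Dirichlet improvable points outside $\mathbf{Bad}_n\sqcup\mathbf{Sing}_n$ have full Hausdorff dimension

## 1. An orbit of lattices running from a compact set into the cusp

Fix $n\ge 2$ and put $d=n+1$. Write $v=(v_0,v')\in\mathbb R\times\mathbb R^n$ for a vector of $\mathbb R^d$, let $e_0,\dots,e_n$ be the standard basis, $|\cdot|$ the sup norm (operator norms $\|\cdot\|$ refer to it), and $|\cdot|_2$ the Euclidean norm. A *lattice* is a unimodular lattice in $\mathbb R^d$, unless said otherwise. The space of lattices is $X=G/SL_d(\mathbb Z)$ with $G=SL_d(\mathbb R)$. For a lattice $\Lambda$ (of any rank and covolume) let $\lambda_1(\Lambda)$ be the smallest sup norm of a nonzero vector. Since $\|h^{-1}\|^{-1}|v|\le|hv|\le\|h\||v|$, the function $\lambda_1$ is continuous on $X$. By Mahler's criterion $\{\Lambda\in X:\lambda_1(\Lambda)\ge c\}$ is compact for every $c>0$. "Going into the cusp" means $\lambda_1\to0$. The flow is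
$$g_t=\mathrm{diag}(e^{nt},e^{-t},\dots,e^{-t}).$$

**Definition (critical lattices).** $\mathcal C=\{\Lambda\in X:\lambda_1(\Lambda)\ge1\}$ is the set of lattices with no nonzero point in $(-1,1)^d$. It is compact.

For example, in $\mathbb R^2$ every lattice $\{(m+\tau k,k):m,k\in\mathbb Z\}$ is critical: a nonzero vector has $|k|\ge1$, or $k=0$ and $|m|\ge1$. It contains $e_0$. This is typical. If $\Lambda\in\mathcal C$, the cubes $v+[0,1]^d$, $v\in\Lambda$, have disjoint interiors, because two overlapping interiors give $|v-w|<1$. The complement of their union is open and $\Lambda$-periodic; if it were nonempty, a fundamental domain would have volume $>1$. So the cubes tile $\mathbb R^d$. **Hajós's theorem** (Math. Z. 47, 1942) says that in a lattice tiling of $\mathbb R^d$ by unit cubes $v+[0,1]^d$, $v\in\Lambda$, the lattice contains some $e_i$. Hence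
$$\Lambda\in\mathcal C\ \Longrightarrow\ e_i\in\Lambda\text{ for some }i\in\{0,\dots,n\}.\tag{1}$$

We now build one lattice $\Lambda_1$ whose $g_t$-orbit is the heart of everything that follows.

Choose $A\in SL_n(\mathbb R)$ such that the entries of each row are linearly independent over $\mathbb Q$. To get one, take distinct transcendental numbers $b_1,\dots,b_n$, the Vandermonde matrix with rows $(1,b_i,\dots,b_i^{n-1})$, and divide its first row by the determinant; scaling a row does not change independence over $\mathbb Q$. For $n=2$ one can also start from the rows $(1,\sqrt2),(1,-\sqrt2)$. Put $\Gamma_1=A\mathbb Z^n$. The $i$-th coordinate of $Aq$ is the pairing of the $i$-th row with $q$, so no nonzero vector of $\Gamma_1$ has a zero coordinate. As $n\ge2$, it follows that *$\Gamma_1$ contains no nonzero multiple of a coordinate vector*.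

Next choose $\vartheta\in\mathbb R^n$ and $c_0>0$ with
$$|k\vartheta-\mathbf p|\ge c_0|k|^{-1/n}\qquad(k\in\mathbb Z\setminus\{0\},\ \mathbf p\in\mathbb Z^n).\tag{2}$$
Such $\vartheta$ exist; this is proved in Section 6, independently of the present section. Put $\theta=A\vartheta$ and
$$\Lambda_1=\{(k,\gamma+k\theta):k\in\mathbb Z,\ \gamma\in\Gamma_1\}=\begin{pmatrix}1&0\\ \theta&A\end{pmatrix}\mathbb Z^d,\qquad \mathcal O=\{g_t\Lambda_1:t\in\mathbb R\}.$$

**Proposition 1.** (a) There is $c_1>0$ with $\lambda_1(g_{-t}\Lambda_1)\ge c_1$ for all $t\ge0$. (b) $\lambda_1(g_t\Lambda_1)\to0$ as $t\to+\infty$. (c) $\overline{\mathcal O}\cap\mathcal C=\emptyset$.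

*Proof.* (a) The vectors of $g_{-t}\Lambda_1$ are $(e^{-nt}k,e^t(\gamma+k\theta))$. If $k=0$ and $\gamma\ne0$ the norm is at least $\lambda_1(\Gamma_1)$. If $k\ne0$ and $\gamma=Aq$, then $|\gamma+k\theta|=|A(q+k\vartheta)|\ge c_0|k|^{-1/n}/\|A^{-1}\|$, so
$$(e^{-nt}|k|)^{1/n}\cdot e^t|\gamma+k\theta|\ge c_0/\|A^{-1}\|.$$
If $m$ is the norm of the vector, the left side is at most $m^{1+1/n}$, so $m\ge(c_0/\|A^{-1}\|)^{n/(n+1)}$.

(b) For $0\ne\gamma\in\Gamma_1$ the vector $(0,e^{-t}\gamma)$ lies in $g_t\Lambda_1$.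

(c) Suppose $g_{t_j}\Lambda_1\to\Lambda\in\mathcal C$. By (b) the $t_j$ are bounded above. After passing to a subsequence there are two cases.

Suppose $t_j\to-\infty$. For every $s\in\mathbb R$, $g_s\Lambda=\lim g_{s+t_j}\Lambda_1$, so $\lambda_1(g_s\Lambda)\ge c_1$ by (a). But $\Lambda$ contains some $e_i$ by (1), and $g_se_0\to0$ as $s\to-\infty$, while $g_se_i\to0$ as $s\to+\infty$ for $i\ge1$. This is a contradiction.

Suppose $t_j\to t$. Then $g_t\Lambda_1=\Lambda$ contains some $e_i$. If $i=0$, then $e^{-ns}e_0\in g_{t-s}\Lambda_1$ for all $s\ge0$, which contradicts (a) for large $s$. If $i\ge1$, then $e_i=(e^{nt}k,e^{-t}(\gamma+k\theta))$ forces $k=0$ and $\gamma=e^te_i$ (with $e_i$ read in $\mathbb R^n$), a nonzero multiple of a coordinate vector in $\Gamma_1$. This is impossible. $\square$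

So $\mathcal O$ starts in a compact set, falls into the cusp, and stays away from critical lattices all the way. It will serve as an *entrance ramp*: we shall construct real points $\mathbf x$ whose associated lattice orbits follow $\mathcal O$ into the cusp again and again, ever deeper and ever more rarely. The next section says which question this answers.

## 2. Three classes of points and the dimension statement

For $x\in\mathbb R$ let $\langle x\rangle=\min\{|x-z|:z\in\mathbb Z\}$. By Minkowski's theorem (this is Dirichlet's theorem), for all $\mathbf x\in\mathbb R^n$ and $Q\ge1$ some $\mathbf q\in\mathbb Z^n$ has $0<|\mathbf q|\le Q$ and $\langle\mathbf x\cdot\mathbf q\rangle\le Q^{-n}$. We ask when the constant $1$ can be lowered for all large $Q$.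

**Definition.** For $\varepsilon\in(0,1)$, $\mathbf{DI}_n(\varepsilon)$ is the set of $\mathbf x\in\mathbb R^n$ such that for all sufficiently large $Q$ there is $\mathbf q\in\mathbb Z^n$ with
$$0<|\mathbf q|\le Q,\qquad \langle\mathbf x\cdot\mathbf q\rangle\le\varepsilon Q^{-n}.$$
The *Dirichlet improvable* points are $\mathbf{DI}_n=\bigcup_{\varepsilon\in(0,1)}\mathbf{DI}_n(\varepsilon)$, the *singular* points are $\mathbf{Sing}_n=\bigcap_{\varepsilon\in(0,1)}\mathbf{DI}_n(\varepsilon)$. A point $\mathbf x$ is *badly approximable*, $\mathbf x\in\mathbf{Bad}_n$, if for some $\varepsilon\in(0,1)$ we have $\langle\mathbf q\cdot\mathbf x\rangle\ge\varepsilon|\mathbf q|^{-n}$ for all $\mathbf q\in\mathbb Z^n\setminus\{\mathbf0\}$. Finally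
$$\mathcal{FS}_n=\mathbf{DI}_n\setminus(\mathbf{Bad}_n\sqcup\mathbf{Sing}_n).$$

*Two examples.* Any $\mathbf x=(\frac12,x_2,\dots,x_n)$ is singular: $\mathbf q=(2,0,\dots,0)$ gives $\langle\mathbf x\cdot\mathbf q\rangle=0$ for all $Q\ge2$. For $n=2$ and $\omega=2^{1/3}$, the point $(\omega,\omega^2)$ is badly approximable. Indeed, for $\mathbf q\ne0$ and the integer $p$ nearest to $-(q_1\omega+q_2\omega^2)$, the number $\xi=p+q_1\omega+q_2\omega^2$ is a nonzero algebraic integer of $\mathbb Q(\omega)$, and its norm $\xi|\xi'|^2$ ($\xi'$ a complex conjugate) is a nonzero integer. Since $|\xi|\le\frac12$ we have $|p|\ll|\mathbf q|$, so $|\xi'|\ll|\mathbf q|$ and $|\xi|\gg|\mathbf q|^{-2}$.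

The following facts are known. The sets $\mathbf{DI}_n,\mathbf{Bad}_n,\mathbf{Sing}_n$ have Lebesgue measure $0$; $\dim_H(\mathbf{Bad}_n)=\dim_H(\mathbf{DI}_n)=n$; $\dim_H(\mathbf{Sing}_n)=\frac{n^2}{n+1}$ for $n\ge2$; the union $\mathbf{Bad}_n\sqcup\mathbf{Sing}_n\subset\mathbf{DI}_n$ is disjoint; and $\mathcal{FS}_n$ is uncountable. None of these facts is used below. The problem, from Antoine Marnat, "Diophantine sets and Dirichlet improvability", arXiv:2201.11093 (2022), is to prove or disprove that $\dim_H(\mathcal{FS}_n)=n$. The statement is true.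

**Theorem A.** Let $n\ge2$. For every nonempty open $W\subset\mathbb R^n$, $\dim_H(\mathcal{FS}_n\cap W)=n$. In particular $\dim_H(\mathcal{FS}_n)=n$.

**Theorem B.** Let $n\ge2$ and let $W\subset\mathbb R^n$ be nonempty and open.

1. (Arbitrarily slow.) For every nondecreasing unbounded $\psi:[1,\infty)\to[1,\infty)$, the set of $\mathbf x\in\mathcal{FS}_n\cap W$ with $\langle\mathbf q\cdot\mathbf x\rangle\ge|\mathbf q|^{-n}/\psi(|\mathbf q|)$ for all but finitely many $\mathbf q\in\mathbb Z^n$ has dimension $n$.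
2. (Sharp threshold.) For nondecreasing $\varphi:[1,\infty)\to[1,\infty)$, the set of $\mathbf x\in\mathcal{FS}_n\cap W$ with $\langle\mathbf q\cdot\mathbf x\rangle<|\mathbf q|^{-n}/\varphi(|\mathbf q|)$ for infinitely many $\mathbf q$ has dimension $n$ if and only if $\liminf_{X\to\infty}\log\varphi(X)/\log X=0$.
3. (Simultaneous approximation.) Let $\mathbf{DI}^{sim}_n(\varepsilon)$ be the set of $\mathbf x$ such that for all large $Q$ there is $1\le q\le Q$ with $\max_i\langle qx_i\rangle\le\varepsilon Q^{-1/n}$. Put $\mathbf{DI}^{sim}_n=\bigcup_\varepsilon\mathbf{DI}^{sim}_n(\varepsilon)$ and $\mathbf{Sing}^{sim}_n=\bigcap_\varepsilon\mathbf{DI}^{sim}_n(\varepsilon)$. Let $\mathbf{Bad}^{sim}_n$ be the set of $\mathbf x$ with $\inf_{q\ge1}q^{1/n}\max_i\langle qx_i\rangle>0$, and $\mathcal{FS}^{sim}_n=\mathbf{DI}^{sim}_n\setminus(\mathbf{Bad}^{sim}_n\cup\mathbf{Sing}^{sim}_n)$. Then $\mathcal{FS}^{sim}_n=\mathcal{FS}_n$.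

*The case $n=1$, by hand.* The definitions make sense for $n=1$, and there $\mathcal{FS}_1=\emptyset$. A rational $x$ is singular. Let $x$ be irrational with partial quotients $a_k$ and convergents $p_k/q_k$. Classically $x\in\mathbf{Bad}_1$ iff $(a_k)$ is bounded, and for $k\ge1$
$$\min_{1\le q<q_{k+1}}\langle qx\rangle=|q_kx-p_k|=\frac1{q_{k+1}+x_kq_k}\quad\text{with }0<x_k<1 .$$
Suppose $x\notin\mathbf{Bad}_1$. Since $q_{k+1}\ge a_{k+1}q_k$, for $Q=q_{k+1}-1$ we get
$$Q\min_{1\le q\le Q}\langle qx\rangle\ge\frac{1-1/q_{k+1}}{1+1/a_{k+1}},$$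
which tends to $1$ along a subsequence with $a_{k+1}\to\infty$. So $x\notin\mathbf{DI}_1$. Any proof of Theorem A must therefore use $n\ge2$; we shall see exactly where it enters.

## 3. Diophantine classes as behavior of the orbit $g_tu_{\mathbf x}\mathbb Z^d$

The purpose of this section is to turn the question into one about orbits in $X$. For $y\in\mathbb R^n$ let $u_y(v_0,v')=(v_0+y\cdot v',v')$, and put
$$\Lambda_t(\mathbf x)=g_tu_{\mathbf x}\mathbb Z^d=\{(e^{nt}(p+\mathbf x\cdot\mathbf q),e^{-t}\mathbf q):p\in\mathbb Z,\mathbf q\in\mathbb Z^n\}.$$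
From $g_tu_y=u_{e^{(n+1)t}y}g_t$ we get
$$\Lambda_t(\mathbf x+\mathbf h)=u_{e^{(n+1)t}\mathbf h}\Lambda_t(\mathbf x).\tag{3}$$
Since $|u_yv|\le(1+n|y|)|v|$, also for $-y$, and since $|g_sv|\ge e^{-s}|v|$ for $s\ge0$,
$$(1+n|y|)^{-1}\lambda_1(\Lambda)\le\lambda_1(u_y\Lambda)\le(1+n|y|)\lambda_1(\Lambda),\tag{4}$$
$$\lambda_1(g_s\Lambda)\ge e^{-s}\lambda_1(\Lambda)\qquad(s\ge0).\tag{5}$$

**Proposition 2.** Let $\mathbf x\in\mathbb R^n$ and $\Lambda_t=\Lambda_t(\mathbf x)$.
(a) $\mathbf x\in\mathbf{DI}_n$ if and only if $(\Lambda_t)_{t\to\infty}$ has no limit point in $\mathcal C$.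
(b) $\mathbf x\in\mathbf{Bad}_n$ if and only if $\inf_{t\ge0}\lambda_1(\Lambda_t)>0$.
(c) $\mathbf x\in\mathbf{Sing}_n$ if and only if $\lambda_1(\Lambda_t)\to0$ as $t\to\infty$.

*Proof.* Let $\mathrm{Box}_\varepsilon=[-\varepsilon,\varepsilon]\times[-1,1]^n$. For $Q=e^t\ge1$ and $\varepsilon<1$, there is $\mathbf q$ with $0<|\mathbf q|\le Q$ and $\langle\mathbf x\cdot\mathbf q\rangle\le\varepsilon Q^{-n}$ iff $\Lambda_t$ has a nonzero point in $\mathrm{Box}_\varepsilon$. Indeed, a nonzero vector with $\mathbf q=0$ has $|v_0|=e^{nt}|p|\ge1>\varepsilon$. Moreover, if $0\ne v\in\Lambda_{t-s}\cap\mathrm{Box}_\varepsilon$ with $s>0$, then $g_sv\in\Lambda_t$ and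
$$|g_sv|\le\max(\varepsilon e^{ns},e^{-s}).\tag{6}$$

(a) If $\mathbf x\in\mathbf{DI}_n(\varepsilon)$, choose $s>0$ with $\varepsilon e^{ns}<1$. By (6), $\lambda_1(\Lambda_t)\le\max(\varepsilon e^{ns},e^{-s})<1$ for all large $t$, so no limit point has $\lambda_1\ge1$. Conversely, let $\mathbf x\notin\mathbf{DI}_n$ and let $\varepsilon_j\uparrow1$. For each $j$ there is $t_j\ge j$ with $\Lambda_{t_j}\cap\mathrm{Box}_{\varepsilon_j}=\{0\}$, hence $\lambda_1(\Lambda_{t_j})\ge\varepsilon_j$. By Mahler a subsequence converges, and the limit has $\lambda_1\ge1$.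

(b) If $\mathbf x\in\mathbf{Bad}_n$ with constant $\varepsilon$, a vector of $\Lambda_t$ with $\mathbf q\neq0$ satisfies $(e^{nt}|p+\mathbf x\cdot\mathbf q|)(e^{-t}|\mathbf q|)^n\ge\varepsilon$, so its norm is at least $\varepsilon^{1/(n+1)}$; a nonzero vector with $\mathbf q=0$ has norm $\ge1$ for $t\ge0$. Conversely, let $\lambda_1(\Lambda_t)\ge c$ for all $t\ge0$ with $0<c\le1$, and let $\mathbf q\ne0$. Choose $t\ge0$ with $e^{-t}|\mathbf q|=c/2$. Then $e^{nt}|p+\mathbf x\cdot\mathbf q|\ge c$ for every $p\in\mathbb Z$, that is,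
$$|p+\mathbf x\cdot\mathbf q|\ge c(c/2)^n|\mathbf q|^{-n}.$$

(c) Let $\mathbf x\in\mathbf{Sing}_n$ and $\delta'>0$. Choose $s>0$ with $e^{-s}<\delta'$ and $\varepsilon'\in(0,1)$ with $\varepsilon'e^{ns}<\delta'$. Since $\mathbf x\in\mathbf{DI}_n(\varepsilon')$, (6) gives $\lambda_1(\Lambda_t)<\delta'$ for large $t$. Conversely, if $\lambda_1(\Lambda_t)\to0$, then for each $\varepsilon\in(0,1)$ and large $t$ a shortest vector lies in $\mathrm{Box}_\varepsilon$. $\square$

So $\mathbf x\in\mathcal{FS}_n$ means that *the orbit is unbounded, does not diverge, and does not accumulate on $\mathcal C$*. To check the last property we need usable closed sets away from $\mathcal C$. Two come for free.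

**Lemma 3.** For $S>0$ the closed sets
$$F_S=\{\Lambda:\lambda_1(g_{-S}\Lambda)\ge2e^{-nS}\ \text{and}\ \lambda_1(g_S\Lambda)\ge2e^{-S}\},\qquad F''=\{\Lambda:\lambda_1(\Lambda)\le\tfrac12\}$$
are disjoint from $\mathcal C$.

*Proof.* If $e_0\in\Lambda$, then $\lambda_1(g_{-S}\Lambda)\le e^{-nS}$. If $e_i\in\Lambda$ with $i\ge1$, then $\lambda_1(g_S\Lambda)\le e^{-S}$. By (1) no critical lattice is in $F_S$. The claim for $F''$ is clear. $\square$

As a warm-up we recover $\mathbf{Bad}_n\sqcup\mathbf{Sing}_n\subset\mathbf{DI}_n$. If $\lambda_1(\Lambda_t)\ge c$ for all $t\ge0$, take $S$ with $2e^{-S}\le c$; then $\Lambda_t\in F_S$ for all $t\ge S$. If $\lambda_1(\Lambda_t)\to0$, then $\Lambda_t\in F''$ for large $t$. Disjointness is clear from (b) and (c).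

## 4. Where the plain excursion argument breaks

The natural plan is this. Keep the orbit in a fixed compact set $\{\lambda_1\ge\delta\}$ over long windows of time, and between windows let it make an excursion into the cusp, the $j$-th one reaching $\lambda_1\approx e^{-N_j}$ with $N_j\to\infty$. The windows force $\mathbf x\notin\mathbf{Sing}_n$, the excursions force $\mathbf x\notin\mathbf{Bad}_n$, and if the excursions are sparse enough in time they should cost no dimension. Deep inside a window $\Lambda_t\in F_S$, and deep in the cusp $\Lambda_t\in F''$. What remains are the two crossings of each excursion. There nothing is automatic, and careless choices fail.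

*Entering.* A lattice of the form $\{(k,\gamma+k\theta):k\in\mathbb Z,\gamma\in\Gamma\}$ falls into the cusp under $g_t$, and with $\theta$ as in (2) its past is bounded. The obvious choice is $\Gamma=\mathbb Z^n$. But then every nonzero vector of the lattice has $|k|\ge1$, or $k=0$ and $|\gamma|\ge1$: the lattice is itself critical. A point $\mathbf x$ whose orbit approaches it along a sequence of times is not in $\mathbf{DI}_n$, by Proposition 2(a). For $n=1$ there is no other unimodular $\Gamma\subset\mathbb R$, in line with $\mathcal{FS}_1=\emptyset$. For $n\ge2$ we can tilt $\Gamma$ off the coordinate axes, and that is what $\Gamma_1$ in Section 1 does.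

*Leaving.* Suppose the orbit follows $\mathcal O$ exactly down to $g_N\Lambda_1$. If we go on, the vectors $(0,e^{-t}\gamma)$ shrink forever. To come back we must shift $\mathbf x$, that is, apply some $u_z$, so that the first coordinate $z\cdot\gamma$ gets expanded. If $z\cdot\gamma=0$ for some $\gamma\ne0$ (as for $\Gamma=\mathbb Z^n$ and $z$ a multiple of $e_1$), the vector belonging to $\gamma$ still shrinks forever. So $z$ must be quantitatively far from annihilating any $\gamma$.

*Why a balanced way out avoids $\mathcal C$.* The vectors with $k=0$ form a lattice of rank $n$. If $z$ is badly approximable with respect to $\Gamma_1$, this rank-$n$ lattice grows evenly: if its covolume is about $e^{-r}$ at time $r$ before the end of the excursion, then $\lambda_1\approx e^{-r/n}$. A critical lattice containing $e_0$ has a very different past: $\lambda_1(g_{-r}\Lambda)\le e^{-nr}$. As $n>1/n$, the two rates are incompatible over a long time $r\approx S$, and the lattices seen while leaving belong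 to $F_S$. For $n=1$ the rates coincide and this comparison gives nothing.

The proof now has the following parts: dual lattices (Section 5), the bounded windows (Section 6), room around $\mathcal O$ and the direction $z$ (Section 7), steering from an arbitrary bounded lattice onto $\mathcal O$ (Section 8), one excursion (Section 9), the Cantor set (Sections 10 and 11).

## 5. Dual lattices

Short vectors of the *dual* lattice are rational points, which are easier to avoid than the rational hyperplanes given by vectors of $\Lambda$. We collect what we need. All of it holds for every $n\ge1$.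

Let $\Lambda^*=\{w:w\cdot v\in\mathbb Z\text{ for all }v\in\Lambda\}$. The map $\Lambda\mapsto\Lambda^*$ is a homeomorphism of $X$. Replacing $\Lambda$ by $h\Lambda$ replaces $\Lambda^*$ by $h^{-\top}\Lambda^*$. So on dual vectors $u_y$ acts by $(w_0,w')\mapsto(w_0,w'-w_0y)$ and $g_t$ by $(w_0,w')\mapsto(e^{-nt}w_0,e^tw')$, and
$$\Lambda_t(\mathbf x)^*=\{(e^{-nt}k,e^t(\mathbf p-k\mathbf x)):k\in\mathbb Z,\mathbf p\in\mathbb Z^n\}.$$

**Lemma 4.** (a) $\lambda_1(\Lambda)\ge\lambda_1(\Lambda^*)^n/d$ and $\lambda_1(\Lambda^*)\ge\lambda_1(\Lambda)^n/d$.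
(b) If $w\in\Lambda^*$ and $v\mapsto w\cdot v$ maps $\Lambda$ onto $\mathbb Z$, then $\Lambda\cap w^\perp$ is a lattice of rank $n$ in $w^\perp$ with Euclidean covolume $|w|_2$.
(c) If $0<c\le1$ and $\lambda_1(\Lambda_t(\mathbf x)^*)\ge c$ for all $t\ge0$, then $|k\mathbf x-\mathbf p|\ge c(c/2)^{1/n}|k|^{-1/n}$ for all $k\in\mathbb Z\setminus\{0\}$, $\mathbf p\in\mathbb Z^n$.

*Proof.* (a) Let $v\in\Lambda$ be shortest. Among $d$ independent vectors of $\Lambda^*$ realizing the successive minima, some $w$ has $w\cdot v\ne0$, so $1\le|w\cdot v|\le d|w||v|$. Minkowski's second theorem gives $\prod_i\lambda_i(\Lambda^*)\le1$, hence $|w|\le\lambda_d(\Lambda^*)\le\lambda_1(\Lambda^*)^{-n}$. The other inequality follows since $\Lambda^{**}=\Lambda$.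

(b) A basis of the kernel $\Lambda\cap w^\perp$ together with some $v_0\in\Lambda$ with $w\cdot v_0=1$ is a basis of $\Lambda$. Hence $1=\mathrm{covol}(\Lambda\cap w^\perp)\cdot\mathrm{dist}_2(v_0,w^\perp)=\mathrm{covol}(\Lambda\cap w^\perp)/|w|_2$.

(c) Choose $t\ge0$ with $e^{-nt}|k|=c/2$. Then $e^t|\mathbf p-k\mathbf x|\ge c$, and $e^{-t}=(c/2)^{1/n}|k|^{-1/n}$. $\square$

*Example.* For $\omega=2^{1/3}$ we saw $(\omega,\omega^2)\in\mathbf{Bad}_2$. By Proposition 2(b), (a) and (c), $\vartheta=(\omega,\omega^2)$ satisfies (2) for $n=2$.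

## 6. Bounded orbits on a large tree of cubes

This section produces the bounded windows. It shows that, starting from a lattice with $\lambda_1(\Lambda^*)$ bounded below, almost all subcubes can be kept at each scale while the orbit stays bounded. It holds for all $n\ge1$.

Put $\kappa_n=\frac12(d!)^{-1/d}$. For an integer $R\ge3n+3$ let
$$t_k=\frac{k\log R}{n+1}\ (\text{so } e^{(n+1)t_k}=R^k),\qquad M=R^n-(3n+1)R^{n-1}\ge2.$$

**Lemma 5.** Let $\lambda_1(\Lambda^*)\ge\rho_0$, $0<\kappa\le\min(\rho_0,\kappa_n)$, $\rho=\kappa R^{-1-n/(n+1)}$ and $m\in\mathbb N\cup\{\infty\}$. Starting from $[-\frac12,\frac12]^n$, one can successively for $k=0,1,\dots,m-1$ select, in each already selected cube of side $R^{-k}$, exactly $M$ of its $R^n$ standard subcubes of side $R^{-k-1}$, such that for every $y$ in a finally selected cube (of side $R^{-m}$; a point if $m=\infty$) and all $0\le t\le t_m$, $t<\infty$,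
$$\lambda_1\big((g_tu_y\Lambda)^*\big)\ge\rho,\qquad\text{hence}\qquad\lambda_1(g_tu_y\Lambda)\ge\delta_B:=\rho^n/d.$$

*Proof.* **Step 1: the dangerous dual vectors at one scale lie in a hyperplane.** Let $I$ be a selected cube of side $R^{-k}$ with center $y_I$. Let $W_k(I)$ be the set of nonzero $w\in\Lambda^*$ with
$$|w_0|\le\kappa e^{nt_k},\qquad|w'-w_0y|\le\kappa e^{-t_k}\ \text{ for some }y\in I.$$
Since $|y-y_I|\le\frac12R^{-k}=\frac12e^{-(n+1)t_k}$, the corresponding vector $(e^{-nt_k}w_0,e^{t_k}(w'-w_0y_I))$ of the unimodular lattice $(g_{t_k}u_{y_I}\Lambda)^*$ has norm at most $\kappa+\frac12\kappa=\frac32\kappa$. If $d$ such vectors were independent, their determinant would have absolute value at least $1$ and at most $d!(\frac32\kappa)^d\le(\frac34)^d<1$. So $W_k(I)$ lies in a hyperplane $\{a_0w_0+a'\cdot w'=0\}$ with $(a_0,a')\ne0$.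

**Step 2: discard few subcubes.** If $a'=0$, all $w\in W_k(I)$ have $w_0=0$, and we discard nothing. Otherwise all points $w'/w_0$ with $w\in W_k(I)$, $w_0\ne0$, lie on the affine hyperplane $H=\{z:a_0+a'\cdot z=0\}$. Discard the subcubes of side $R^{-k-1}$ that meet the closed $R^{-k-1}$-neighborhood of $H$. Their centers $z$ are within $\frac32R^{-k-1}$ of $H$, so $|a_0+a'\cdot z|\le n|a'|\cdot\frac32R^{-k-1}$. Let $i$ be an index with $|a'_i|=|a'|$. On a line of centers parallel to axis $i$, this confines $z_i$ to an interval of length at most $3nR^{-k-1}$, which contains at most $3n+1$ centers. There are $R^{n-1}$ such lines, so at most $(3n+1)R^{n-1}$ subcubes are discarded. Select any $M$ of the others.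

**Step 3: what selection guarantees.** *Claim.* If $y$ is in a selected subcube of $I$ and $\kappa e^{nt_{k-1}}<|w_0|\le\kappa e^{nt_k}$ (with $t_{-1}=-t_1$), then $|w'-w_0y|>\rho e^{-t_k}$.

If $w\notin W_k(I)$, then $|w'-w_0y|>\kappa e^{-t_k}\ge\rho e^{-t_k}$. Let $w\in W_k(I)$ and suppose the claim fails. Since $w_0\ne0$ we are in the case $a'\ne0$, and
$$\Big|y-\frac{w'}{w_0}\Big|<\frac{\rho e^{-t_k}}{\kappa e^{nt_{k-1}}}=\frac\rho\kappa R^{-k}R^{n/(n+1)}=R^{-k-1},\qquad\frac{w'}{w_0}\in H,$$
so the subcube of $y$ was discarded, a contradiction.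

**Step 4: all times and all dual vectors.** Let $y$ be in a finally selected cube, $0\le t\le t_m$ with $t<\infty$, and $0\ne w\in\Lambda^*$. We must bound $\max(e^{-nt}|w_0|,e^t|w'-w_0y|)$ from below by $\rho$.

* If $|w_0|\le\kappa R^{-n/(n+1)}=\kappa e^{nt_{-1}}$, then $|w_0|<\kappa\le\rho_0$, so $|w'|\ge\rho_0$. As $|y|\le\frac12$, $e^t|w'-w_0y|\ge\rho_0-\frac\kappa2\ge\frac\kappa2\ge\rho$.
* If $\kappa e^{nt_{k-1}}<|w_0|\le\kappa e^{nt_k}$ with $0\le k\le m-1$: for $t\ge t_k$ the claim gives $e^t|w'-w_0y|\ge\rho$; for $t<t_k$ we have $e^{-nt}|w_0|\ge e^{-nt_k}\kappa e^{nt_{k-1}}=\kappa R^{-n/(n+1)}\ge\rho$.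
* If $m<\infty$ and $|w_0|>\kappa e^{nt_{m-1}}$, then $e^{-nt}|w_0|\ge e^{-nt_m}\kappa e^{nt_{m-1}}=\kappa R^{-n/(n+1)}\ge\rho$.

The bound for $\lambda_1(g_tu_y\Lambda)$ is Lemma 4(a). $\square$

**Corollary 6.** For every $n\ge1$, $\mathbf{Bad}_n\ne\emptyset$, and there are $\vartheta\in\mathbb R^n$ and $c_0>0$ satisfying (2).

*Proof.* Apply Lemma 5 with $\Lambda=\mathbb Z^d$, $\rho_0=1$, $m=\infty$. A resulting point $y$ has $\lambda_1(\Lambda_t(y)^*)\ge\rho$ and $\lambda_1(\Lambda_t(y))\ge\delta_B$ for all $t\ge0$. Use the computation in Proposition 2(b), valid for all $n\ge1$, and Lemma 4(c). $\square$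

This completes the construction of $\Lambda_1$ in Section 1.

## 7. Room around the entrance orbit, and a direction for leaving

We cannot put an orbit exactly on $\mathcal O$; we can only reach it up to a small factor. This section fixes which factors are harmless. Let
$$P=\Big\{\pi=\begin{pmatrix}a&0\\b&D\end{pmatrix}\in G\Big\},\qquad\mathcal N(\nu)=\{\pi\in P:|a-1|\le\nu,\ |b|\le\nu,\ \|D-\mathrm{Id}\|\le\nu\}.$$
Interiors of such sets are taken in $P$. The element $g_s\pi g_{-s}$ has entries $a$, $e^{-(n+1)s}b$, $D$. So for $s\ge0$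
$$g_s\mathcal N(\nu)g_{-s}\subset\mathcal N(\nu),\tag{7}$$
and likewise for the interior; the block $D$ is unchanged. In short, a factor in $\mathcal N(\nu)$ does not grow under the flow, while a factor $u_z$ grows but can be adjusted by moving $\mathbf x$. Together they describe $G$ near $1$. Indeed
$$u_z\pi=\begin{pmatrix}a+z\cdot b&z^\top D\\b&D\end{pmatrix},$$
so $b,D$, then $z$, then $a$ can be read off continuously; thus $(z,\pi)\mapsto u_z\pi$ is a homeomorphism of $\mathbb R^n\times P$ onto the open subset of $G$ where the lower right $n\times n$ block is invertible. Taking inverses, $(\pi,y)\mapsto\pi u_y$ is also a homeomorphism onto an open subset of $G$.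

**Lemma 7.** There is $\nu\in(0,\frac12)$ such that for $\pi\in\mathcal N:=\mathcal N(\nu)$ the norms of $D,D^{-1},D^{-\top},\pi^{-1}$ are at most $2$, and the closed set
$$F'=\{u_z\pi\Lambda:|z|\le\nu,\ \pi\in\mathcal N,\ \Lambda\in\overline{\mathcal O}\}$$
is disjoint from $\mathcal C$.

*Proof.* $F'$ is closed, being the image of a closed subset of $X$ under a compact subset of $G$. The norm bounds hold for small $\nu$. If no small $\nu$ gave disjointness, there would be $h_j\to1$ in $G$ and $\Lambda_j\in\overline{\mathcal O}$ with $h_j\Lambda_j\in\mathcal C$. As $\mathcal C$ is compact, a subsequence of $h_j\Lambda_j$, hence of $\Lambda_j$, converges to a point of $\overline{\mathcal O}\cap\mathcal C$, which is empty by Proposition 1(c). $\square$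

Fix this $\nu$. Note that $a\ge\frac12$ on $\mathcal N$. Next comes the direction in which to leave the cusp.

**Lemma 8.** There are $\hat z\in\mathbb R^n$ with $0<|\hat z|\le\frac18$ and $c_2>0$ such that $|\hat z\cdot\gamma|\ge c_2|\gamma|^{-(n-1)}$ for all $0\ne\gamma\in\Gamma_1$.

*Proof.* Let $\xi\in\mathbf{Bad}_{n-1}$ with constant $\varepsilon\in(0,1)$ (Corollary 6; $n-1\ge1$), and let $\hat z$ be given by $A^\top\hat z=c(\xi,1)$ with $c>0$ small enough that $|\hat z|\le\frac18$. For $\gamma=Aq$, $q=(q'',q_n)\in\mathbb Z^n\setminus\{0\}$, we have $\hat z\cdot\gamma=c(\xi\cdot q''+q_n)$. If $q''\ne0$, then $|\xi\cdot q''+q_n|\ge\varepsilon|q''|^{-(n-1)}\ge\varepsilon|q|^{-(n-1)}$; if $q''=0$, it equals $|q_n|\ge1$. Since $|q|\le\|A^{-1}\||\gamma|$, $c_2=c\,\varepsilon\|A^{-1}\|^{-(n-1)}$ works. $\square$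

Fix also a vector $0\ne\gamma_0\in\Gamma_1$.

## 8. Steering one lattice to another in bounded time

At the end of a bounded window the lattice is arbitrary in a compact set. We need to bring it onto $\mathcal O$, up to a factor in $\mathcal N$, at bounded cost and by moving $\mathbf x$ only. Recall Moore's ergodicity theorem: a noncompact closed subgroup of $G$, here $(g_t)$, acts ergodically on $X$ with its invariant probability measure.

**Lemma 9.** Let $\mathcal K,\mathcal K'\subset X$ be compact. There is $T$ such that for all $\Lambda\in\mathcal K$, $\Lambda'\in\mathcal K'$ there are $t\in[0,T]$ and $|y|\le\frac14$ with $g_tu_y\Lambda\in\mathcal N\Lambda'$.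

*Proof.* **Step 1: dense forward orbits.** For $U\subset X$ open and nonempty let $U^+=\bigcup_{t\ge0}g_{-t}U$. For $s\ge0$, $g_{-s}U^+\subset U^+$, and both have the same measure, so $U^+$ is invariant up to null sets. Its measure is positive, so by ergodicity it is full. Applying this to a countable base, almost every lattice has a dense forward orbit.

**Step 2: one pair $(\Lambda,\Lambda')$.** The map $(\pi_1,z,\pi_2)\mapsto\pi_1^{-1}u_z\pi_2$ is continuous with value $1$ at $(1,0,1)$. By the coordinates of Section 7 there is $\nu_1\in(0,\nu)$ such that $\pi_1,\pi_2\in\mathcal N(\nu_1)$ and $|z|\le\nu_1$ imply $\pi_1^{-1}u_z\pi_2=u_{z'}\pi'$ with $|z'|<\frac18$ and $\pi'\in\mathrm{int}\,\mathcal N$.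

The set $\{\pi u_y\Lambda:\pi\in\mathrm{int}\,\mathcal N(\nu_1),|y|<\frac18\}$ is open and nonempty, so it contains some $\pi_0u_{y_0}\Lambda$ with dense forward orbit. The set $\{u_z\pi\Lambda':|z|<\nu_1,\pi\in\mathrm{int}\,\mathcal N(\nu_1)\}$ is open and nonempty, so for some $t\ge0$ we have $g_t\pi_0u_{y_0}\Lambda=u_z\pi\Lambda'$ with such $z,\pi$. Put $\pi_t=g_t\pi_0g_{-t}$, which lies in $\mathcal N(\nu_1)$ by (7). Then
$$g_tu_{y_0}\Lambda=\pi_t^{-1}g_t\pi_0u_{y_0}\Lambda=\pi_t^{-1}u_z\pi\Lambda'=u_{z'}\pi'\Lambda'.$$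
Moving $u_{z'}$ to the left and through $g_t$, we get $g_tu_y\Lambda=\pi'\Lambda'$ for $y=y_0-e^{-(n+1)t}z'$, where $|y|<\frac18+\frac18=\frac14$ and $\pi'\in\mathrm{int}\,\mathcal N$.

**Step 3: uniformity.** Let $\tilde\Lambda=h\Lambda$ and $\tilde\Lambda'=h'\Lambda'$ with $h,h'$ close to $1$. With the same $t,y$,
$$g_tu_y\tilde\Lambda=q\tilde\Lambda',\qquad q=(g_tu_yhu_y^{-1}g_{-t})\,\pi'\,h'^{-1}.$$
Here $q$ is close to $\pi'$, so $q=u_{z''}\pi''$ with $z''$ close to $0$ and $\pi''$ close to $\pi'$. Put $\tilde y=y-e^{-(n+1)t}z''$; then $g_tu_{\tilde y}\tilde\Lambda=\pi''\tilde\Lambda'$. Since $|y|<\frac14$ and $\pi'\in\mathrm{int}\,\mathcal N$ are open conditions, $|\tilde y|<\frac14$ and $\pi''\in\mathcal N$ for $h,h'$ close enough to $1$. So the same $t$ works on a neighborhood of $(\Lambda,\Lambda')$. Cover $\mathcal K\times\mathcal K'$ by finitely many such neighborhoods and let $T$ be the largest $t$. $\square$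

## 9. One excursion

Let $W\subset\mathbb R^n$ be nonempty and open. A cube $I$ with center $\mathbf x_I$ and side $e^{-(n+1)\tau_I}$ is said to have *time* $\tau_I$, and $\Lambda_I:=\Lambda_{\tau_I}(\mathbf x_I)$. By (3), as $\mathbf x$ runs over $I$, $\Lambda_{\tau_I}(\mathbf x)$ runs over $u_h\Lambda_I$ with $|h|\le\frac12$. Fix a cube $I_0\subset W$ with center $\mathbf x_0$ and time $\tau_0\ge0$.

**Constants.** They are chosen in this order.

* $c_3=\min\{\frac1{2d},(2^{-(n-1)}c_2)^{1/n}\}$, $c_4=c_3/(1+\frac n2)$, $\rho_0=\min\{c_3^n/d,\lambda_1(\Lambda_{I_0}^*)\}$.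
* $s_0>0$ with $(1+\frac n2)\sqrt n\,(2\sqrt d)^{1/n}e^{-s_0/n}\le\frac12$.
* $\kappa=\min(\rho_0,\kappa_n)$; an integer $R\ge3n+3$; then $\rho,\delta_B,M$ as in Lemma 5.
* $T$ from Lemma 9 for $\mathcal K=\{\lambda_1(\Lambda^*)\ge\rho\}$ and $\mathcal K'=\overline{\{g_{-s}\Lambda_1:s\ge0\}}$, which is compact by Proposition 1(a).
* $\delta=\min\{e^{-T}\delta_B,\frac{c_1}{2(n+1)}\}$.
* $S\ge s_0$ with $2e^{-S}\le\delta$ and $e^{(n-1/n)S}\ge2e^{s_0/n}/c_4$; this is possible because $n\ge2$ makes $n-\frac1n>0$.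
* $C_0=\max\{1,2(n+1)|\gamma_0|\}$ and $L_*=T+S$.
* $N_*>0$ with $nN_*\ge s_0+S$, $e^{-(n+1)N_*/2}\le\nu$, $C_0e^{-N_*/2}\le\frac12$ and $e^{-(n+1)N_*}\le\frac14$.

**Lemma 10.** Let $I$ be a cube of time $\sigma$ with $\lambda_1(\Lambda_I^*)\ge\rho$ and $\lambda_1(\Lambda_\sigma(\mathbf x))\ge\delta_B$ for all $\mathbf x\in I$, and let $N\ge N_*$. There are $\alpha\in[\sigma+S,\sigma+L_*]$ and a cube $I'\subset I$ of time $\beta=\alpha+(n+1)N$ with $\lambda_1(\Lambda_{I'}^*)\ge\rho_0$, such that for all $\mathbf x\in I'$, writing $\Lambda_t=\Lambda_t(\mathbf x)$: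

1. $\lambda_1(\Lambda_t)\ge\delta$ for $t\in[\sigma,\alpha]$;
2. $\Lambda_t\in F'$ for $t\in[\alpha-S,\alpha+N/2]$;
3. $\lambda_1(\Lambda_t)\le\frac12$ for $t\in[\alpha+N/2,\beta-s_0]$;
4. $\lambda_1(\Lambda_{\beta-r})\ge c_4e^{-r/n}$ for $0\le r\le nN$;
5. $\lambda_1(\Lambda_{\alpha+N})\le C_0e^{-N}$.

In words: approach $\mathcal O$ and join it at time $\alpha-S$; fall along it from $\alpha$ to $\alpha+N$; climb back from $\alpha+N$ to $\beta$.

*Proof.* **Step 1: choose the cube.** The aim is to write $\Lambda_t$ in terms of $\mathcal O$. Lemma 9, applied to $\Lambda_I$ and $g_{-S}\Lambda_1$, gives $t_c\in[0,T]$, $|y|\le\frac14$ and $\pi\in\mathcal N$ with $g_{t_c}u_y\Lambda_I=\pi g_{-S}\Lambda_1$. Put $\alpha=\sigma+t_c+S$. For $t\ge\alpha-S=\sigma+t_c$,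
$$g_{t-\sigma}u_y\Lambda_I=\pi_tg_{t-\alpha}\Lambda_1,\qquad\pi_t=g_{t-\alpha+S}\,\pi\,g_{-(t-\alpha+S)}\in\mathcal N$$
by (7). All $\pi_t$ have the same block $D$. Let $z=D^{-\top}\hat z$, so $|z|\le\frac14$. Let $I'$ have time $\beta=\alpha+(n+1)N$ and center
$$\mathbf x'=\mathbf x_I+e^{-(n+1)\sigma}\big(y+e^{-(n+1)(t_c+S+N)}z\big).$$
The half-side of $I'$ is at most $\frac12e^{-(n+1)(\alpha+N)}=\frac12e^{-(n+1)\sigma}e^{-(n+1)(t_c+S+N)}$. So every $\mathbf x\in I'$ is $\mathbf x_I+e^{-(n+1)\sigma}(y+h)$ with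
$$|h|\le\tfrac34e^{-(n+1)(t_c+S+N)}\le\tfrac34\cdot\tfrac14.$$
Since $\frac14+\frac3{16}\le\frac12$, $I'\subset I$. By (3), $\Lambda_t(\mathbf x)=u_{z_t}g_{t-\sigma}u_y\Lambda_I$ with $z_t=e^{(n+1)(t-\sigma)}h$. Hence for $\mathbf x\in I'$ and $\alpha-S\le t\le\alpha+N$,
$$\Lambda_t(\mathbf x)=u_{z_t}\pi_tg_{t-\alpha}\Lambda_1,\qquad|z_t|\le e^{-(n+1)(\alpha+N-t)}\le1,\tag{8}$$
and $z_{\alpha+N}=z$ when $\mathbf x=\mathbf x'$.

**Step 2: the approach, item 1.** On $[\sigma,\sigma+t_c]$, (5) gives $\lambda_1(\Lambda_t)\ge e^{-T}\delta_B\ge\delta$. On $[\alpha-S,\alpha]$, (8), Proposition 1(a), $\|\pi_t^{-1}\|\le2$ and (4) give $\lambda_1(\Lambda_t)\ge\frac{c_1}{2(n+1)}\ge\delta$.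

**Step 3: following $\mathcal O$, item 2.** For $t\in[\alpha-S,\alpha+N/2]$ we have $|z_t|\le e^{-(n+1)N/2}\le\nu$ and $\pi_t\in\mathcal N$, so (8) says $\Lambda_t\in F'$.

**Step 4: the fall, item 5 and the first half of item 3.** For $t\in[\alpha,\alpha+N]$, (8) shows that $\Lambda_t$ contains $u_{z_t}(0,e^{-(t-\alpha)}D\gamma_0)$, of norm at most $(1+n)\cdot2|\gamma_0|e^{-(t-\alpha)}\le C_0e^{-(t-\alpha)}$. At $t=\alpha+N$ this is item 5. For $t\in[\alpha+N/2,\alpha+N]$ it is at most $C_0e^{-N/2}\le\frac12$.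

**Step 5: the climb, lower bound (item 4).** Let $t=\alpha+N+s$ with $0\le s\le nN$. First take $\mathbf x=\mathbf x'$, so that $\Lambda_t=g_su_z\pi_*g_N\Lambda_1$ with $\pi_*=\pi_{\alpha+N}=\begin{pmatrix}a&0\\b&D\end{pmatrix}\in\mathcal N$ (with $b$ now the lower left block of $\pi_*$). The vectors of $\pi_*g_N\Lambda_1$ are
$$\big(ae^{nN}k,\ e^{nN}kb+e^{-N}D(\gamma+k\theta)\big),\qquad k\in\mathbb Z,\gamma\in\Gamma_1.$$
We separate $k\ne0$ from $k=0$. The map $v\mapsto k$, which is onto $\mathbb Z$, is the pairing with the dual vector $(a^{-1}e^{-nN},0)$. In $\Lambda_t^*$ this becomes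
$$w=a^{-1}e^{-nN}(e^{-ns},-e^sz),\qquad|w|\le2e^{s-nN}\le2.\tag{9}$$
A vector $v\in\Lambda_t$ with $k\ne0$ has $1\le|w\cdot v|\le d|w||v|$, so $|v|\ge\frac1{2d}$. Nonzero vectors with $k=0$ are
$$\big(e^{ns-N}z\cdot D\gamma,\ e^{-s-N}D\gamma\big)=\big(e^{ns-N}\,\hat z\cdot\gamma,\ e^{-s-N}D\gamma\big),\qquad0\ne\gamma\in\Gamma_1,$$
because $z=D^{-\top}\hat z$. By Lemma 8 and $|D\gamma|\ge\frac12|\gamma|$,
$$\big(e^{ns-N}|\hat z\cdot\gamma|\big)\big(e^{-s-N}|D\gamma|\big)^{n-1}\ge e^{ns-N-(n-1)(s+N)}c_22^{-(n-1)}=e^{s-nN}c_22^{-(n-1)}.$$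
The left side is at most the $n$-th power of the norm, so the norm is at least $(2^{-(n-1)}c_2)^{1/n}e^{-N+s/n}$. As $e^{-N+s/n}\le1$, both cases give $\lambda_1(\Lambda_t(\mathbf x'))\ge c_3e^{-N+s/n}$. For general $\mathbf x\in I'$, $\Lambda_t(\mathbf x)=u_h\Lambda_t(\mathbf x')$ with $|h|\le\frac12e^{-(n+1)(\beta-t)}\le\frac12$, so (4) gives $\lambda_1(\Lambda_t(\mathbf x))\ge c_4e^{-N+s/n}$. With $s=nN-r$, i.e. $t=\beta-r$, this is item 4.

**Step 6: ready for the next window.** At $s=nN$ we have $t=\beta$ and $\lambda_1(\Lambda_{I'})\ge c_3$, so $\lambda_1(\Lambda_{I'}^*)\ge c_3^n/d\ge\rho_0$ by Lemma 4(a).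

**Step 7: the climb, upper bound (rest of item 3).** By Lemma 4(b) and (9), $\Lambda_t(\mathbf x')\cap w^\perp$ is a lattice of rank $n$ with Euclidean covolume $|w|_2\le2\sqrt d\,e^{s-nN}$. An $n$-dimensional Euclidean ball of radius $\sqrt n$ contains a cube of side $2$, so it has volume at least $2^n$. By Minkowski's theorem the lattice has a nonzero vector of norm at most $\sqrt n\,(2\sqrt d\,e^{s-nN})^{1/n}$. By (4) with $|h|\le\frac12$, for $s\le nN-s_0$,
$$\lambda_1(\Lambda_t(\mathbf x))\le(1+\tfrac n2)\sqrt n\,(2\sqrt d)^{1/n}e^{-s_0/n}\le\tfrac12.$$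
This covers $t\in[\alpha+N,\beta-s_0]$. $\square$

## 10. A Cantor set inside $\mathcal{FS}_n$

Let $m_j\in\mathbb N$, $m_j\ge1$, and reals $N_j\ge N_*$ ($j\ge1$), with $L_j:=L_*+(n+1)N_j$, satisfy
$$N_j\to\infty,\qquad\frac{L_1+\dots+L_j}{m_1+\dots+m_j}\to0.\tag{10}$$
For instance $N_j=N_*+j$ and $m_j=j^2$: the numerator is $O(j^2)$ and the denominator is at least $j^3/3$.

Build a tree of cubes with root $I_0$ and $\beta_0=\tau_0$. *Stage $j$* starts from a cube $B$ of time $\beta_{j-1}$ with $\lambda_1(\Lambda_B^*)\ge\rho_0$; for $B=I_0$ this holds by the choice of $\rho_0$. Apply Lemma 5 to $\Lambda_B$ with $m=m_j$ and transport the cubes to $B$ by $y\mapsto\mathbf x_B+e^{-(n+1)\beta_{j-1}}y$. By (3),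
$$g_tu_y\Lambda_B=\Lambda_{\beta_{j-1}+t}(\mathbf x_B+e^{-(n+1)\beta_{j-1}}y).$$
This gives $m_j$ generations with $M$ children each. Each final cube $I$ has time $\sigma_j=\beta_{j-1}+\frac{m_j\log R}{n+1}$ and satisfies the hypotheses of Lemma 10: both are the conclusion of Lemma 5 at $t=t_{m_j}$, at the center and at all points of $I$. Its only child is the cube $I'$ of Lemma 10 with $N=N_j$; it has time $\beta_j$ and $\lambda_1(\Lambda_{I'}^*)\ge\rho_0$, and stage $j+1$ starts. The times $\sigma_j,\alpha_j,\beta_j$ may depend on the branch. Let $E\subset I_0\subset W$ be the set of points lying in infinite nested sequences of tree cubes. It is compact, since every generation is finite and a point lying in some cube of each generation lies on an infinite branch.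

For $\mathbf x\in E$ choose a branch. Lemmas 5 and 10 (and $\delta_B\ge\delta$) give for every $j\ge1$:

* (i) $\lambda_1(\Lambda_t)\ge\delta$ on $[\beta_{j-1},\alpha_j]$;
* (ii) $\Lambda_t\in F'$ on $[\alpha_j-S,\alpha_j+N_j/2]$;
* (iii) $\lambda_1(\Lambda_t)\le\frac12$ on $[\alpha_j+N_j/2,\beta_j-s_0]$;
* (iv) $\lambda_1(\Lambda_{\beta_j-r})\ge c_4e^{-r/n}$ for $0\le r\le nN_j$;
* (v) $\lambda_1(\Lambda_{\alpha_j+N_j})\le C_0e^{-N_j}$.

**Proposition 11.** $E\subset\mathcal{FS}_n$.

*Proof.* Let $\mathbf x\in E$. By (v) and $N_j\to\infty$, $\inf_{t\ge0}\lambda_1(\Lambda_t)=0$, so $\mathbf x\notin\mathbf{Bad}_n$. By (i), $\lambda_1(\Lambda_{\alpha_j})\ge\delta$ for all $j$ and $\alpha_j\to\infty$, so $\mathbf x\notin\mathbf{Sing}_n$. Both use Proposition 2.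

For $\mathbf x\in\mathbf{DI}_n$ we show that $\Lambda_t\in F_S\cup F'\cup F''$ for all $t\ge\beta_1-s_0$. This union is closed and disjoint from $\mathcal C$ by Lemmas 3 and 7, so Proposition 2(a) applies. By (ii) and (iii) we may assume $t\in[\beta_j-s_0,\alpha_{j+1}-S]$ with $j\ge1$. We check the two conditions of $F_S$.

*Future.* As $S\ge s_0$, $t+S\in[\beta_j,\alpha_{j+1}]$, so $\lambda_1(g_S\Lambda_t)=\lambda_1(\Lambda_{t+S})\ge\delta\ge2e^{-S}$ by (i).

*Past.* If $t-S\ge\beta_j$, then (i) gives $\lambda_1(g_{-S}\Lambda_t)\ge\delta\ge2e^{-S}\ge2e^{-nS}$. If $t-S<\beta_j$, put $r=\beta_j-(t-S)$. Then $0<r\le s_0+S\le nN_*\le nN_j$, and (iv) gives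
$$\lambda_1(g_{-S}\Lambda_t)\ge c_4e^{-(s_0+S)/n}\ge2e^{-nS},$$
the last inequality being the condition $e^{(n-1/n)S}\ge2e^{s_0/n}/c_4$. So $\Lambda_t\in F_S$. $\square$

For Theorem B we record what (v) means for $\mathbf x$. A shortest vector of $\Lambda_{\alpha_j+N_j}$ gives $(p,\mathbf q)\ne0$ with
$$|\mathbf q|\le C_0e^{\alpha_j},\qquad|p+\mathbf x\cdot\mathbf q|\le C_0e^{-n\alpha_j-(n+1)N_j},\tag{11}$$
and $\mathbf q\ne0$ for large $j$, since otherwise $|p|\ge1$.

## 11. The dimension of the Cantor set and the proof of Theorem A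

Recall the mass distribution principle: if $\mu$ is a probability measure on $E$ with $\mu(B(\mathbf x,r))\le r^s$ for all $\mathbf x$ and all small $r$, then $\dim_HE\ge s$. An excursion shrinks cubes without branching, which is bad for dimension. Condition (10) says that excursions take a vanishing proportion of the time.

**Proposition 12.** $\displaystyle\dim_HE\ge s_R:=\frac{\log M}{\log R}=n+\frac{\log(1-\frac{3n+1}R)}{\log R}.$

*Proof.* **Step 1: the measure.** For a tree cube $I$ let $K(I)$ be the number of Lemma 5 generations and $e(I)$ the number of excursion steps leading to it. Give $I$ mass $M^{-K(I)}$. This is consistent: in a Lemma 5 generation a cube has exactly $M$ children, each with $K$ larger by $1$; before an excursion it has exactly one child, with the same $K$. So it defines a Borel probability measure on the space of branches. Let $\mu$ be its push-forward to $E$. As the $i$-th excursion step lengthens the time by $\beta_i-\sigma_i\in[0,L_i]$ and $\tau_0\ge0$,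
$$e^{-(n+1)\tau_0}R^{-K(I)}e^{-(n+1)\sum_{i\le e(I)}L_i}\le\mathrm{side}(I)\le R^{-K(I)}.\tag{12}$$

**Step 2: a ball meets few cubes of its own size.** Let $r>0$ be small and $B=B(\mathbf x,r)$ in the sup norm. Let $\mathcal I_r$ be the set of tree cubes of side $\ge r$ whose children (all of equal side) have side $<r$. Every branch passes through a member. Two tree cubes are either nested along a branch or have disjoint interiors, and two distinct members of $\mathcal I_r$ are not nested, since a proper descendant of a member has side $<r$. So members have disjoint interiors. A member meeting $B$ contains a cube of side $r$ inside $B(\mathbf x,2r)$, which has volume $(4r)^n$; hence at most $4^n$ members meet $B$. A branch with limit point in $B$ passes through a member meeting $B$. Therefore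
$$\mu(B)\le4^n\max M^{-K(I)},\tag{13}$$
the maximum being over the finitely many $I\in\mathcal I_r$ meeting $B$ (if there are none, $\mu(B)=0$).

**Step 3: compare $R^{-K}$ with $r$.** Fix such $I$, put $K=K(I)$, and let $I^+$ be a child. Then $K(I^+)\le K+1$. Moreover $K\ge m_1+\dots+m_{e(I^+)}$: the corresponding inequality for $K(I^+)$ holds because the first $e(I^+)$ windows are complete; if $I\to I^+$ is an excursion step, then $K(I)=K(I^+)$; otherwise $e(I)=e(I^+)$ and the inequality for $I$ applies. For $K\ge1$ put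
$$\omega(K)=\frac{n+1}K\max\Big\{\sum_{i\le e}L_i:\ m_1+\dots+m_e\le K\Big\}.$$
Then $\omega(K)\to0$ as $K\to\infty$. Indeed, given $\eta>0$ there is $e_0$ with $\sum_{i\le e}L_i\le\eta\sum_{i\le e}m_i\le\eta K$ for the admissible $e\ge e_0$, and for $e<e_0$ the sums are bounded. We have $(n+1)\sum_{i\le e(I^+)}L_i\le\omega(K)K$. (If $K=0$, then $e(I^+)=0$ and (12) bounds $\mathrm{side}(I^+)$ below by $e^{-(n+1)\tau_0}R^{-1}$, which does not occur for small $r$.) From $\mathrm{side}(I^+)<r\le\mathrm{side}(I)$ and (12) we get, with $C=e^{(n+1)\tau_0}R$,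
$$R^{-K}\le C\,r\,e^{\omega(K)K},\qquad R^K\le r^{-1}.$$
Since $\omega$ is bounded, the first inequality forces $K\to\infty$ uniformly as $r\to0$. The second gives $e^{\omega(K)K}\le r^{-\omega(K)/\log R}$. So $R^{-K}\le C\,r^{1-\omega(K)/\log R}$.

**Step 4: conclusion.** As $M=R^{s_R}$, (13) gives $\mu(B)\le4^n\max(C\,r^{1-\omega(K)/\log R})^{s_R}$. For every $\eta>0$ this is $\le r^{s_R-\eta}$ when $r\le r(\eta)$. By the mass distribution principle $\dim_HE\ge s_R-\eta$ for all $\eta>0$. $\square$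

**Proof of Theorem A.** For every integer $R\ge3n+3$ the construction gives $E\subset\mathcal{FS}_n\cap W$, so $n\ge\dim_H(\mathcal{FS}_n\cap W)\ge s_R$, and $s_R\to n$ as $R\to\infty$. Taking $W=\mathbb R^n$ gives $\dim_H(\mathcal{FS}_n)=n$. $\blacksquare$

## 12. Slow and fast excursions: parts 1 and 2 of Theorem B

The sequences $(m_j),(N_j)$ are still free. For part 1 and for the "if" in part 2 it suffices, for each fixed $R$, to choose them satisfying (10) so that all points of $E$ have the required property: Propositions 11 and 12 then give dimension $\ge s_R$, and $R\to\infty$.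

**Proof of part 1.** Take $N_j=N_*+j$ and make the windows long. Put $c=\min(\delta,c_4,\frac12)$ and $c'=c(c/2)^n$.

**Step 1: depth during stage $j$.** We have $\lambda_1(\Lambda_t)\ge ce^{-N_j}$ for $t\in[\beta_{j-1},\beta_j]$: on $[\beta_{j-1},\alpha_j]$ by (i); on $[\alpha_j,\alpha_j+N_j]$ since $\lambda_1(\Lambda_t)\ge e^{-N_j}\delta$ by (5); on $[\alpha_j+N_j,\beta_j]$ by (iv) with $r\le nN_j$.

**Step 2: from depth to approximation.** Require $\frac{m_{j+1}\log R}{n+1}\ge N_{j+1}+\log\frac2c$ for all $j$. Let $\mathbf q\ne0$, $p\in\mathbb Z$, $X=|\mathbf q|$ and $\log X\in[\beta_{j-1},\beta_j)$ with $j\ge2$. Put $s=N_{j+1}+\log\frac2c$ and $t=\log X+s$. As $\beta_{j+1}\ge\beta_j+\frac{m_{j+1}\log R}{n+1}$, $t\in[\beta_{j-1},\beta_{j+1}]$. By Step 1,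
$$\lambda_1(\Lambda_t)\ge ce^{-N_{j+1}}>e^{-s}=e^{-t}|\mathbf q|.$$
So the first coordinate of the vector of $\Lambda_t$ given by $(p,\mathbf q)$ must be large: $e^{nt}|p+\mathbf x\cdot\mathbf q|\ge ce^{-N_{j+1}}$. Since $e^{-nt}=X^{-n}(c/2)^ne^{-nN_{j+1}}$,
$$|p+\mathbf x\cdot\mathbf q|\ge c'X^{-n}e^{-(n+1)N_{j+1}}.$$

**Step 3: choose $m_j$.** We have $\log X\ge\beta_{j-1}\ge\frac{(m_1+\dots+m_{j-1})\log R}{n+1}$. The $N_j$ are fixed and $\psi$ is nondecreasing and unbounded, so we can choose the $m_j\ge j^2$ one after the other, so large that Step 2's requirement holds and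
$$\psi\big(R^{(m_1+\dots+m_{j-1})/(n+1)}\big)\ge e^{(n+1)N_{j+1}}/c'\qquad(j\ge2).$$
Then (10) holds, and $\langle\mathbf q\cdot\mathbf x\rangle\ge|\mathbf q|^{-n}/\psi(|\mathbf q|)$ for all $|\mathbf q|\ge e^{\beta_1}$, i.e. for all but finitely many $\mathbf q$. $\blacksquare$

**Proof of part 2, sufficiency.** Let $\liminf_{X\to\infty}\log\varphi(X)/\log X=0$. Now the excursions must be deep compared with $\varphi$, yet satisfy (10). We always have
$$\alpha_j\le A_j:=\tau_0+L_*+\sum_{i<j}L_i+\frac{\log R}{n+1}\sum_{i\le j}m_i,$$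
and $A_j$ does not involve $N_j$. Put
$$N_j=N_*+j+\frac1{n+1}\log\big(2C_0^{n+1}\varphi(C_0e^{A_j})\big)\ \ge N_*.$$

**Step 1: choose $m_j$ so that (10) holds.** We choose inductively. Given $m_i$ for $i<j$ (hence $N_i$, $L_i$ for $i<j$), take $X$ very large with $\log\varphi(X)\le\frac1j\log X$, and let $m_j\ge1$ be the largest integer with $C_0e^{A_j}\le X$. Then $\frac{m_j\log R}{n+1}=\log X+O(1)$, where here and below $O(1)$ depends only on earlier choices, on $j$ and on fixed constants. By monotonicity $\varphi(C_0e^{A_j})\le\varphi(X)$, so $(n+1)N_j\le O(1)+\frac1j\log X$ and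
$$\frac{L_1+\dots+L_j}{m_j}\le\frac{O(1)+\frac1j\log X}{\frac{n+1}{\log R}\log X-O(1)}.$$
As $X\to\infty$ the right side tends to $\frac{\log R}{(n+1)j}$, so for $X$ large enough it is at most $\frac{\log R}j$. Hence (10) holds.

**Step 2: good approximations.** By (11), for $\mathbf x\in E$ and large $j$ there is $\mathbf q=\mathbf q_j\ne0$ with $|\mathbf q|\le C_0e^{A_j}$ and
$$|\mathbf q|^n\langle\mathbf x\cdot\mathbf q\rangle\le C_0^{n+1}e^{-(n+1)N_j}\le\frac1{2\varphi(C_0e^{A_j})}<\frac1{\varphi(|\mathbf q|)}.$$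

**Step 3: infinitely many different $\mathbf q_j$.** Otherwise some $\mathbf q\ne0$ equals $\mathbf q_j$ for infinitely many $j$. Since $\langle\mathbf x\cdot\mathbf q_j\rangle\to0$ by (11), $\mathbf x\cdot\mathbf q\in\mathbb Z$. Then $(0,e^{-t}\mathbf q)\in\Lambda_t$ for all $t$ and $\lambda_1(\Lambda_t)\to0$, contradicting (i).

**Proof of part 2, necessity.** If the liminf is not $0$ it is positive (as $\varphi\ge1$), so $\varphi(X)\ge X^\eta$ for some $\eta>0$ and all large $X$. Our set is then contained in the set of $\mathbf x$ with $\langle\mathbf q\cdot\mathbf x\rangle<|\mathbf q|^{-n-\eta}$ for infinitely many $\mathbf q$. By countable stability of Hausdorff dimension we may restrict to a unit cube.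

Let $|\mathbf q|=|q_i|=H$ and $\ell=H^{-(n+1+\eta)}$. At most $(n+3)H$ integers $p$ have a slab $\{|p+\mathbf q\cdot\mathbf x|<H^{-n-\eta}\}$ meeting the unit cube. Divide the range of the $n-1$ coordinates other than $x_i$ into $\ll\ell^{-(n-1)}$ cells of side $\ell$. For two points of the same slab over the same cell, $H|x_i-\tilde x_i|\le2H^{-n-\eta}+(n-1)H\ell=(n+1)H\ell$, so at most $n+2$ cubes of side $\ell$ cover this part. In total $\ll H\cdot H^{(n+1+\eta)(n-1)}$ cubes of side $H^{-(n+1+\eta)}$ suffice for $\mathbf q$. For each $H_0$ the vectors with $|\mathbf q|\ge H_0$ give a cover of the set, and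
$$\sum_{\mathbf q\ne0}|\mathbf q|^{1+(n+1+\eta)(n-1-s)}$$
converges when $n+(n+1+\eta)(n-1-s)<-1$, because $\ll H^{n-1}$ vectors have $|\mathbf q|=H$. That is the condition $s>n-1+\frac{n+1}{n+1+\eta}$. So the dimension is at most $n-1+\frac{n+1}{n+1+\eta}<n$. $\blacksquare$

## 13. Simultaneous approximation: part 3 of Theorem B

The plan is to give the simultaneous classes the same description in terms of $\Lambda_t(\mathbf x)^*$ that Proposition 2 gives in terms of $\Lambda_t(\mathbf x)$, and to compare a lattice with its dual. The new ingredient is that duality preserves critical lattices.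

**Lemma 13.** If $\Lambda\in\mathcal C$, then $\Lambda^*\in\mathcal C$.

*Proof.* We first show, by induction on the dimension, that after a permutation of coordinates $\Lambda=U\mathbb Z^d$ with $U$ upper triangular unipotent. In dimension $1$, $\Lambda=\mathbb Z$. In general $\Lambda$ contains some $e_i$ by (1), which holds in every dimension, and $e_i$ is primitive in $\Lambda$ because $\lambda_1(\Lambda)\ge1$. The projection of $\Lambda$ along $e_i$ to $\mathbb R^{d-1}$ is unimodular. It has no nonzero point in $(-1,1)^{d-1}$: such a point would lift to a point of $\Lambda$ whose $i$-th coordinate can be brought into $[-\frac12,\frac12]$ by adding multiples of $e_i$, giving a nonzero point of norm $<1$. By induction the projection is, after a permutation, $U'\mathbb Z^{d-1}$ with $U'$ upper triangular unipotent. Put the $i$-th coordinate first; $e_i$ and lifts of the columns of $U'$ form a basis of $\Lambda$ with matrix $\begin{pmatrix}1&*\\0&U'\end{pmatrix}$.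

Permutations commute with duality and preserve the sup norm. So we may assume $\Lambda^*=U^{-\top}\mathbb Z^d$ with $U^{-\top}$ lower triangular unipotent. For $0\ne k\in\mathbb Z^d$ let $l$ be the index of the first nonzero coordinate of $k$. The $l$-th coordinate of $U^{-\top}k$ is $k_l$, of absolute value $\ge1$. So $\lambda_1(\Lambda^*)\ge1$. $\square$

**Proof of part 3.** Write $\Lambda_t=\Lambda_t(\mathbf x)$. With $Q=e^{nt}$, $t\ge0$, the condition "there is $1\le q\le Q$ with $\max_i\langle qx_i\rangle\le\varepsilon Q^{-1/n}$" says that $\Lambda_t^*$ has a nonzero vector $w=(e^{-nt}k,e^t(\mathbf p-k\mathbf x))$ with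
$$|w_0|\le1,\qquad|w'|\le\varepsilon;\tag{14}$$
a nonzero vector with $k=0$ has $|w'|\ge e^t>\varepsilon$, and the sign of $k$ is irrelevant. The dual action of $g_s$, $s>0$, turns $w\in\Lambda_{t-s}^*$ satisfying (14) into a vector of $\Lambda_t^*$ with
$$|w_0|\le e^{-ns},\qquad|w'|\le\varepsilon e^s.\tag{15}$$

**Step 1: $\mathbf{DI}_n=\mathbf{DI}_n^{sim}$.** First, $\mathbf x\in\mathbf{DI}_n^{sim}$ iff $(\Lambda_t^*)_{t\to\infty}$ has no limit point in $\mathcal C$. If $\mathbf x\in\mathbf{DI}_n^{sim}(\varepsilon)$, choose $s>0$ with $\varepsilon e^s<1$; by (15) $\lambda_1(\Lambda_t^*)\le\max(e^{-ns},\varepsilon e^s)<1$ for large $t$. If $\mathbf x\notin\mathbf{DI}_n^{sim}$, there are $\varepsilon_j\to1$, $t_j\to\infty$ such that $\Lambda_{t_j}^*$ has no nonzero vector with (14) for $\varepsilon=\varepsilon_j$, so $\lambda_1(\Lambda_{t_j}^*)\ge\varepsilon_j$ and a subsequence converges into $\mathcal C$. Now duality is a homeomorphism of $X$ and, by Lemma 13 applied to $\Lambda$ and $\Lambda^*$,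 maps $\mathcal C$ onto $\mathcal C$. So $(\Lambda_t)$ has a limit point in $\mathcal C$ iff $(\Lambda_t^*)$ has, and Proposition 2(a) gives the claim.

**Step 2: $\mathbf{Bad}_n=\mathbf{Bad}_n^{sim}$.** We have $\mathbf x\in\mathbf{Bad}_n^{sim}$ iff $\inf_{t\ge0}\lambda_1(\Lambda_t^*)>0$. Indeed, if $|k|^{1/n}|\mathbf p-k\mathbf x|\ge c>0$ for all $k\ne0$ and $\mathbf p$, then $(e^{-nt}|k|)^{1/n}\cdot e^t|\mathbf p-k\mathbf x|\ge c$, so vectors with $k\ne0$ have norm at least $c^{n/(n+1)}$; nonzero vectors with $k=0$ have norm $\ge e^t\ge1$. The converse is Lemma 4(c). By Lemma 4(a) the condition is equivalent to $\inf_{t\ge0}\lambda_1(\Lambda_t)>0$, i.e. to $\mathbf x\in\mathbf{Bad}_n$ by Proposition 2(b).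

**Step 3: $\mathbf{Sing}_n=\mathbf{Sing}_n^{sim}$.** We have $\mathbf x\in\mathbf{Sing}_n^{sim}$ iff $\lambda_1(\Lambda_t^*)\to0$. If $\mathbf x\in\mathbf{Sing}_n^{sim}$ and $\delta'>0$, choose $s>0$ with $e^{-ns}<\delta'$ and $\varepsilon'\in(0,1)$ with $\varepsilon'e^s<\delta'$; by (15), $\lambda_1(\Lambda_t^*)<\delta'$ for large $t$. Conversely, if $\lambda_1(\Lambda_t^*)\to0$, then for each $\varepsilon\in(0,1)$ and large $t$ a shortest vector of $\Lambda_t^*$ satisfies (14). By Lemma 4(a) the condition is equivalent to $\lambda_1(\Lambda_t)\to0$, i.e. to $\mathbf x\in\mathbf{Sing}_n$ by Proposition 2(c).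

The three equalities give $\mathcal{FS}_n^{sim}=\mathcal{FS}_n$. $\blacksquare$
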